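# A Killing submersion over a non-compact surface without entire minimal graphs

## 1. Threshold flows on a network

We begin with a combinatorial object. A **network** is a connected, locally finite simple graph $\Gamma$, finite or infinite, whose edges are oriented; each edge $e:P\to Q$ carries a capacity $c_e>0$, a threshold $\tau_e\in\mathbb R$ and a tolerance $\varepsilon_e>0$. Given potentials $U_P\in\mathbb R$ at the vertices, write
$$\Delta_e=U_Q-U_P-\tau_e\qquad(e:P\to Q).$$

**Definition (threshold flow).** A threshold flow on the network is a pair $(U,X)$ of a function $U$ on vertices and a function $X$ on edges such that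

* (F1) $|X_e|<c_e$ for every edge;
* (F2) at every vertex, incoming flux equals outgoing flux (Kirchhoff's law);
* (F3) $\Delta_e\ge\varepsilon_e\Rightarrow X_e\ge c_e-\varepsilon_e$, and $\Delta_e\le-\varepsilon_e\Rightarrow X_e\le-c_e+\varepsilon_e$.

So an edge carries essentially full current as soon as the potential difference passes the threshold, in the direction of the excess; when $|\Delta_e|<\varepsilon_e$ the current is free. We shall often use (F3) backwards: if $X_e<c_e-\varepsilon_e$ then $\Delta_e<\varepsilon_e$, and if $X_e>-c_e+\varepsilon_e$ then $\Delta_e>-\varepsilon_e$. Reversing an edge replaces $(\tau_e,\Delta_e,X_e)$ by their negatives and changes none of the conditions. Adding a constant to $U$ also changes nothing.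

**Example (triangle).** Take edges $1\to2\to3\to1$, capacities $1$, tolerances $\frac1{10}$, thresholds $0,0,3$. By (F2) all three fluxes are equal to one number $X$. Since $\sum\Delta_e=-3$, some $\Delta_e\le-1$, so $X\le-\frac9{10}$. The choice $U=0$, $X=-0.95$ works: $\Delta=(0,0,-3)$, only the third edge imposes a condition, and it holds.

**Example (every finite network has a threshold flow).** For each edge choose $\delta_e>0$ so small that $c_e\varepsilon_e/\sqrt{\delta_e^2+\varepsilon_e^2}\ge c_e-\varepsilon_e$. Fix a vertex $P_0$ and minimize the smooth convex function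
$$E(U)=\sum_e c_e\sqrt{\delta_e^2+\Delta_e^2}\quad\text{subject to } U_{P_0}=0 .$$
Since $E(U)\ge\sum c_e|\Delta_e|$ and $\Gamma$ is connected, $E\to\infty$ when $U\to\infty$, so a minimizer exists. Put $X_e=c_e\Delta_e/\sqrt{\delta_e^2+\Delta_e^2}$. Then (F1) is clear. Stationarity of $E$ in $U_P$ is Kirchhoff's law at $P$; at $P_0$ it holds too, because $E$ is invariant under adding constants. Since $X_e$ is an increasing odd function of $\Delta_e$, the choice of $\delta_e$ gives (F3).

What is this for? In Section 4 we attach to an infinite network a non-compact surface $M$ and a $3$-manifold $\mathbb E\to M$, in such a way that any entire minimal graph in $\mathbb E$ leaves behind a threshold flow. Then we exhibit an infinite network with no threshold flow at all. This answers, in the negative, a question about Killing submersions that we now state.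

## 2. Killing submersions and entire minimal graphs

Let $\pi:\mathbb E\to M$ be a Riemannian submersion from a Riemannian $3$-manifold to a Riemannian surface, both connected and orientable. Vectors in $\ker d\pi$ are vertical, vectors in $(\ker d\pi)^\perp$ are horizontal, and $d\pi$ preserves the length of horizontal vectors.

**Definition (Killing submersion).** $\pi$ is a Killing submersion if its fibers are the integral curves of a complete Killing field $\xi$ on $\mathbb E$ without zeros. The length of $\xi$ need not be $1$.

**Definition (global minimal section).** A global section is a smooth $s:M\to\mathbb E$ with $\pi\circ s=\mathrm{id}_M$; its image is an entire graph. It is a global minimal section if $s(M)$ is a minimal surface, that is, has zero mean curvature.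

All our examples have one shape. Given a surface $(M,g)$, a smooth $\mu>0$ and a $1$-form $\eta$ on $M$, put
$$\mathbb E=M\times\mathbb R,\qquad ds^2=\pi^*g+\mu^2(dt-\pi^*\eta)^2,\qquad\pi(p,t)=p,\qquad\xi=\partial_t. \tag{1}$$
The horizontal space is $\ker(dt-\eta)$, on which $ds^2=\pi^*g$, so $\pi$ is a Riemannian submersion. Nothing in $ds^2$ depends on $t$, so $\partial_t$ is Killing; it is complete, has length $\mu$, and its orbits are the fibers. Global sections are the maps $p\mapsto(p,u(p))$ with $u\in C^\infty(M)$. If $d\eta=0$, then $dt-\eta$ is closed and the horizontal distribution is integrable.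

Lerma and Manzano, in "Compact stable surfaces with constant mean curvature in Killing submersions", arXiv:1604.00542 (2016), show that if $M$ is compact and $\pi$ has a global section, then it has a global minimal section. The conjecture posed there is: *any Killing submersion over a non-compact surface admits a global minimal section.* It is false.

**Theorem 1.** There are a connected, oriented, non-compact surface $M$ with a metric $g$, a smooth function $\mu>0$ and a closed $1$-form $\eta$ on $M$ such that the Killing submersion (1) has no global minimal section. The data can be chosen so that $(M,g)$ and $\mathbb E$ are complete. Since $d\eta=0$, the horizontal distribution is integrable.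

**The equation.** The purpose of this step is to turn minimality into a statement about a bounded divergence-free field. Let $h$ be a metric on $M$, $w>0$ smooth, and put
$$g=wh,\qquad\mu=w^{-1/2}.$$
For $u\in C^\infty(M)$ let $\gamma=du-\eta$. On the graph, $dt-\eta$ restricts to $\gamma$, so the induced metric is $g+\mu^2\gamma^2$, with area element $\sqrt{1+\mu^2|\gamma|_g^2}\,dA_g$. Since $dA_g=w\,dA_h$ and $\mu^2|\gamma|_g^2=w^{-2}|\gamma|_h^2$, this equals
$$\sqrt{w^2+|\gamma|_h^2}\;dA_h .$$
A minimal surface is stationary for area under compactly supported variations, in particular under $u+\tau\varphi$ with $\varphi\in C_c^\infty(M)$. Differentiating at $\tau=0$ gives $\int\langle\gamma,d\varphi\rangle_h/\sqrt{w^2+|\gamma|_h^2}\,dA_h=0$ for all $\varphi$, that is,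
$$V:=\frac{\gamma^\sharp}{\sqrt{w^2+|\gamma|_h^2}}\quad\text{satisfies}\quad\operatorname{div}_hV=0,\qquad|V|_h<1. \tag{2}$$
Conversely, (2) implies minimality: the variation $u+\tau\varphi$ has normal speed $\varphi\langle\xi,\nu\rangle$ with $\nu$ the unit normal, and $\langle\xi,\nu\rangle\neq0$ on a graph, so stationarity under these variations forces zero mean curvature. One more pointwise fact will carry all the analysis:
$$|\gamma|-\langle V,\gamma\rangle=|\gamma|\,\frac{\sqrt{w^2+|\gamma|^2}-|\gamma|}{\sqrt{w^2+|\gamma|^2}}\le w, \tag{3}$$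
because $\sqrt{w^2+a^2}-a\le w$ and $a\le\sqrt{w^2+a^2}$ for $a\ge 0$. When $w$ is tiny, $V$ is nearly the unit vector in the direction of $\gamma$ wherever $\gamma$ is not tiny. This is the saturation in (F3).

**Simple cases.** If $\eta=df$ is exact, $u=f$ gives $\gamma=0$, $V=0$: there is a minimal section. So for closed $\eta$ a counterexample needs $H^1(M)\ne0$. Next, let $M=S^1\times\mathbb R\ni(\theta,s)$ with $h$ flat, $w=w(s)$, and $\eta$ closed, so $\eta=a\,d\theta+df$ for a constant $a$. Taking $u=f$ gives $\gamma=-a\,d\theta$ and $V=-a(w(s)^2+a^2)^{-1/2}\partial_\theta$, whose divergence is $0$; again there is a minimal section. An example with $d\eta\neq0$: on $\mathbb R^2$ with $h$ flat, $w=1$, $\eta=\frac12(x\,dy-y\,dx)$, the function $u=0$ gives $V=-\frac12(x\partial_y-y\partial_x)/\sqrt{1+\frac14(x^2+y^2)}$, a rotation field times a radial function, so $\operatorname{div}V=0$.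

## 3. Exhaustion, and potentials that escape

The sensible first attempt at constructing a minimal section on a non-compact base is to solve on an exhaustion and pass to a limit. It is instructive to see this on networks, where each step can be checked. Let $\Gamma$ be an infinite network, exhausted by finite connected subnetworks $\Gamma_1\subset\Gamma_2\subset\cdots$ containing $P_0$. Fix $\delta_e$ as in Section 1, the same for all $n$, and let $(U^n,X^n)$ be the threshold flow on $\Gamma_n$ obtained there, with $U^n_{P_0}=0$.

If for each vertex $P$ the sequence $U^n_P$ is bounded, a diagonal subsequence makes all $U^n_P$ converge. Then $X^n_e=c_e\Delta_e^n/\sqrt{\delta_e^2+(\Delta_e^n)^2}$ converges to $X_e=c_e\Delta_e/\sqrt{\delta_e^2+\Delta_e^2}$, which satisfies (F1) and (F3); Kirchhoff's law at $P$ passes to the limit because all edges at $P$ lie in $\Gamma_n$ for large $n$. So the limit is a threshold flow.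

The argument stops exactly at the words "if $U^n_P$ is bounded". The fluxes are bounded by the capacities, but nothing bounds the potentials: $U^n_P$ may run off to $\pm\infty$ at some vertices. For the network of Section 5, which has no threshold flow, the argument just given shows that this must happen at some vertex. Instead of trying to control the escape, we build a network that forces it, and let geometry inherit it.

## 4. From networks to surfaces

### 4.1. Vertex pieces

A vertex will become a sphere with holes on which a function that is small on half the piece cannot be large on the boundary without paying in total variation, with constant exactly $1$.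

Let $d\ge2$ and $c_1,\dots,c_d>0$. Let $\Sigma$ be a sphere with $d$ holes and $h_0$ a metric on it which near the $i$-th boundary circle is a product collar $S^1_{c_i}\times[0,1]\ni(\theta,z)$, where $S^1_{c}$ is the circle of length $c$ and the boundary is $z=0$. Let $K=\Sigma\setminus\bigcup_i\{z<\frac12\}$, the core; it is compact and connected with smooth boundary. Two textbook facts about $K$, with $h_0$-measure:

* (trace theorem, Gagliardo) $\int_{\partial K}|F|\le C_2(\|F\|_{L^1(K)}+\|dF\|_{L^1(K)})$;
* (Poincaré) $\|F-\bar F\|_{L^1(K)}\le C_1\|dF\|_{L^1(K)}$, where $\bar F$ is the mean of $F$ on $K$.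

Let $F\ge0$ be Lipschitz and vanish on a set $Z\subset K$ with $|Z|\ge\frac12|K|$. On $Z$ we have $|F-\bar F|=\bar F$, so $\bar F|Z|\le C_1\|dF\|_1$ and $\bar F|K|\le2C_1\|dF\|_1$; hence $\|F\|_1\le3C_1\|dF\|_1$. With the trace theorem we obtain a constant $C$ with
$$\int_{\partial K}F\le C\int_K|dF|_{h_0}\,dA_{h_0}\qquad\text{for all such }F. \tag{4}$$
Put $B=\max(1,C)$ and $h=\phi^2h_0$, where $\phi\ge1$ is smooth, $\phi=1$ for $z\le\frac14$ in the collars, and $\phi=B$ on $K$.

**Lemma 2.** If $F\ge0$ is Lipschitz on $\Sigma$ and vanishes on at least half of $K$ (for $h_0$-measure), then $\int_\Sigma|dF|_h\,dA_h\ge\int_{\partial\Sigma}F$.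

*Proof.* In dimension two, $|dF|_h\,dA_h=\phi\,|dF|_{h_0}\,dA_{h_0}$. On the part $z<\frac12$ of the $i$-th collar, since $\phi\ge1$, the integral is at least $\iint|\partial_zF|\,dz\,d\theta\ge\int(F(\theta,0)-F(\theta,\tfrac12))\,d\theta$. On $K$ it equals $B\int_K|dF|_{h_0}dA_{h_0}\ge\int_{\partial K}F$ by (4), and $\partial K$ is the union of the circles $z=\frac12$ with length element $d\theta$. Adding, the terms at $z=\frac12$ cancel. $\square$

### 4.2. Gluing along the edges

Let $\Gamma$ be an infinite network with all degrees at least $2$, and give each edge a length $\ell_e\ge2$. For each vertex $P$ take a piece $\Sigma_P$ as above, with core $K_P$, whose boundary lengths are the capacities $c_e$ of the edges at $P$. For each edge $e:P\to Q$ take the flat cylinder $C_e=S^1_{c_e}\times[0,\ell_e]\ni(\theta,s)$ and glue $s=0$ to $\Sigma_P$ and $s=\ell_e$ to $\Sigma_Q$, compatibly with orientations. The pieces are flat product collars near their boundaries, so the result is a smooth oriented surface $(M,h)$ without boundary; it is connected because $\Gamma$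 is, and non-compact because $\Gamma$ is infinite.

Let $\eta=\tau_e\chi_e(s)\,ds$ on $C_e$, with $\chi_e\in C_c^\infty((0,\ell_e))$ and $\int\chi_e=1$, and $\eta=0$ on all pieces. Then $\eta$ is smooth and $d\eta=0$. Let $D_e=\Sigma_P\cup C_e\cup\Sigma_Q$. From now on norms, areas and divergences are those of $h$ unless another metric is shown.

Suppose $u$ defines a minimal section for data $g=wh$, $\mu=w^{-1/2}$, $\eta$, and let $V$ be as in (2). Define
$$X_e=\int\langle V,\partial_s\rangle\,d\theta\quad\text{over a cross-circle of }C_e,\qquad U_P=\text{a median of }u\text{ on }K_P\text{ for }h_0\text{-measure},$$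
so that $\{u\le U_P\}$ and $\{u\ge U_P\}$ each fill at least half of $K_P$. As $\operatorname{div}V=0$, the flux $X_e$ does not depend on the circle. As $|V|<1$ on a compact circle of length $c_e$, we have $|X_e|<c_e$, which is (F1). The divergence theorem on $\Sigma_P$ is (F2).

### 4.3. The edge lemma

This lemma gives (F3). Note the constant: no loss occurs in passing from the length $c_e$ to the flux, except the integral of $w$.

**Lemma 3.** Let $e:P\to Q$ and $\Delta=U_Q-U_P-\tau_e$. If $\Delta>0$, then $X_e\ge c_e-\frac1\Delta\int_{D_e}w$. If $\Delta<0$, then $X_e\le-c_e+\frac1{|\Delta|}\int_{D_e}w$.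

*Proof.* The second statement is the first one for the reversed edge, whose threshold is $-\tau_e$ and whose flux is $-X_e$. Let $\Delta>0$.

**A primitive of $\gamma$ on $D_e$.** Put $f=u$ on $\Sigma_P$, $f=u-\tau_e\int_0^s\chi_e$ on $C_e$, $f=u-\tau_e$ on $\Sigma_Q$. This is smooth and $df=du-\eta=\gamma$. Truncate: $F=\min(\max(f-U_P,0),\Delta)$. Almost everywhere $dF$ is either $\gamma$ or $0$, so (3) gives
$$\int_{D_e}|dF|\le\int_{D_e}w+\int_{D_e}\langle V,dF\rangle. \tag{5}$$

**Upper bound for the last term.** Let $\partial'\Sigma_P$, $\partial'\Sigma_Q$ be the boundary circles not attached to $C_e$; together they form $\partial D_e$. Let $n$ be the outer normal. Since $\operatorname{div}V=0$, $\int_{D_e}\langle V,dF\rangle=\int_{\partial D_e}F\langle V,n\rangle$. On $\partial'\Sigma_Q$ write $F=\Delta-(\Delta-F)$ and use $\int_{\partial'\Sigma_Q}\langle V,n\rangle=X_e$ (what enters $\Sigma_Q$ through $C_e$ leaves through the other circles). With $|V|<1$,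
$$\int_{D_e}\langle V,dF\rangle=\int_{\partial'\Sigma_P}F\langle V,n\rangle+\Delta X_e-\int_{\partial'\Sigma_Q}(\Delta-F)\langle V,n\rangle\le\int_{\partial'\Sigma_P}F+\Delta X_e+\int_{\partial'\Sigma_Q}(\Delta-F).$$

**Lower bound for the left side.** On $\Sigma_P$, $F$ vanishes where $u\le U_P$, hence on at least half of $K_P$. On $\Sigma_Q$, $\Delta-F$ vanishes where $u-\tau_e-U_P\ge\Delta$, that is, where $u\ge U_Q$, hence on at least half of $K_Q$. Apply Lemma 2 to $F$ on $\Sigma_P$ and to $\Delta-F$ on $\Sigma_Q$, and use $\int_{C_e}|dF|\ge\int(F(\theta,\ell_e)-F(\theta,0))\,d\theta$: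
$$\int_{D_e}|dF|\ge\int_{\partial'\Sigma_P}F+\int_{\partial'\Sigma_Q}(\Delta-F)+\int\big[F(\theta,0)+(\Delta-F(\theta,\ell_e))+(F(\theta,\ell_e)-F(\theta,0))\big]d\theta .$$
The last integral is $\Delta c_e$. Inserting both bounds in (5), the integrals over $\partial'\Sigma_P$ and $\partial'\Sigma_Q$ cancel, and $\Delta c_e\le\int_{D_e}w+\Delta X_e$. $\square$

If $\int_{D_e}w\le\varepsilon_e^2$ and $\Delta\ge\varepsilon_e$, Lemma 3 gives $X_e\ge c_e-\varepsilon_e$; similarly for $\Delta\le-\varepsilon_e$. Therefore:

**Corollary 4.** If $\int_{D_e}w\le\varepsilon_e^2$ for every edge $e$, then any global minimal section yields a threshold flow $(U,X)$ on the network.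

Such a $w$ always exists, since each piece lies in only finitely many $D_e$. What remains is to find an infinite network without threshold flows.

## 5. The grid network

### 5.1. A one-row warm-up that does have a flow

Let $N_x=20x^3$. Take vertices $[-1,x]$ and $[0,x]$, $x=1,2,\dots$; column edges $v_{0,x}:[-1,x]\to[0,x]$ of capacity $1$ and threshold $-N_x$; row edges $r_{-1,x}:[-1,x]\to[-1,x+1]$ of capacity $x+1$ and $r_{0,x}:[0,x]\to[0,x+1]$ of capacity $4$, all with threshold $0$; any tolerances in $(0,\frac18]$. The thresholds pull row $0$ down to the depths $-N_x$, while row $0$, if it carries no large current, wants constant potential. Can both be satisfied? Yes. Put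
$$U_{[-1,x]}=0,\qquad U_{[0,x]}=-N_4-1\ (x\le4),\qquad U_{[0,x]}=-N_x\ (x\ge5).$$
Let $\zeta_x$ ($x\ge4$) be the minimum of $\varepsilon_{r_{0,4}},\dots,\varepsilon_{r_{0,x}},\varepsilon_{v_{0,1}},\dots,\varepsilon_{v_{0,4}}$; it is positive and nonincreasing in $x$. Let $X(v_{0,x})=-1+\frac14\zeta_4$ for $x\le4$ and $X(v_{0,x})=\zeta_x-\zeta_{x-1}\in(-\frac18,0]$ for $x\ge5$. Let $\delta(x)=\sum_{y\le x}X(v_{0,y})$, $X(r_{0,x})=\delta(x)$, $X(r_{-1,x})=-\delta(x)$. Kirchhoff's law is immediate. We have $|\delta(x)|<4$ and $|\delta(x)|\le x<x+1$, so (F1) holds. For (F3): at $v_{0,x}$ with $x\le4$, $\Delta=N_x-N_4-1\le-1$ and $X\le-1+\varepsilon$; at $v_{0,x}$ with $x\ge5$, and on $r_{-1,x}$, and on $r_{0,x}$ with $x\le3$, $\Delta=0$; on $r_{0,x}$ with $x\ge4$, $\Delta<0$ and $X=\delta(x)=-4+\zeta_x\le-4+\varepsilon_{r_{0,x}}$.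

So row $0$ sinks forever, and pays for it by carrying its full $4$ units of current to the left, collected once and for all in the first four columns. To defeat this, we stack infinitely many further rows on top, coupled so that a row which sinks drags the next one down with it, and with capacities $m_k$ growing so fast that high rows cannot afford to sink.

### 5.2. The network and its constants

Vertices: $[k,x]$ with $k\in\{-1,0,1,\dots\}$, $x\in\{1,2,\dots\}$. Edges:

* columns $v_{k,x}:[k-1,x]\to[k,x]$ for $k\ge0$, capacity $1$, threshold $-N_x$ if $k=0$ and $x$ if $k\ge1$;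
* rows $r_{k,x}:[k,x]\to[k,x+1]$, threshold $0$, capacity $m_k$ if $k\ge0$ and $x+1$ if $k=-1$.

The graph is a quarter-plane grid: infinite, connected, simple, with degrees $2$, $3$ or $4$. Note
$$N_x-N_{x-1}=20(3x^2-3x+1)\ge20x^2,\quad\text{as }2x^2-3x+1=(2x-1)(x-1)\ge0. \tag{6}$$

The integers $m_k$ are chosen recursively. Put $\sigma_k=\sum_{l<k}m_l$ and
$$b_k=(k+1)(2\sigma_{k+1}+1)+1,\quad\Omega_i=\sum_{k<i}b_k,\quad G_i=2\sigma_i+2,\quad G_i'=G_i+\Omega_i,\quad H_i=\Omega_i+(i+1)G_i'.$$
$H_i$ depends only on $m_0,\dots,m_{i-1}$. Let $m_0=4$ and choose $m_k\ge2k(1+H_k)+\sigma_k+4$ for $k\ge1$. Since $i(1+H_i)$ is nondecreasing in $i$,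
$$m_k\ge2i(1+H_i)+\sigma_k+4\quad(k\ge i\ge1),\qquad m_k-\sigma_k\to\infty. \tag{7}$$
Next come small numbers that say when a column edge is noticeably below full upward current:
$$\theta_{0,x}=2^{-x-2},\qquad\theta_{k+1,x}=\frac1{2(b_k+1)}\min\{\theta_{k,x'}:x\le x'\le x+b_k\}.$$
Finally choose tolerances $\varepsilon_e>0$ with
$$\sum_e\varepsilon_e\le\tfrac18,\qquad\varepsilon_{v_{k,x}}\le\theta_{k,x},\qquad\varepsilon_{r_{k,y}}\le\tfrac12\min\{\theta_{k,x}:y<x\le y+b_k+1\}\ (k\ge0). \tag{8}$$
This is possible: enumerate the edges and take $\varepsilon_{e_j}\le2^{-j-3}$ below the finitely many positive bounds concerning $e_j$.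

**Proposition 5.** This network has no threshold flow.

### 5.3. Deficits

Suppose a threshold flow $(U,X)$ exists. Write $a_{k,x}=U_{[k,x]}$, and $\varepsilon$ without index for the tolerance of the edge under discussion; it is at most $\frac18$. This subsection sets up the bookkeeping.

**Row currents as differences.** For $k\ge0$ let $\delta_k(R)=\sum_{x\le R}X(v_{k,x})$. At $[k,x]$ with $k\ge0$ the edges $v_{k,x},r_{k,x-1}$ enter and $v_{k+1,x},r_{k,x}$ leave. Summing Kirchhoff's law over $x\le R$,
$$\delta_k(R)-\delta_{k+1}(R)=X(r_{k,R})\ (k\ge0),\qquad-\delta_0(R)=X(r_{-1,R}). \tag{9}$$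

**The bottom row is flat.** Since $|X(r_{-1,R})|=|\delta_0(R)|<R<(R+1)-\varepsilon$, (F3) backwards gives $|a_{-1,R+1}-a_{-1,R}|<\varepsilon_{r_{-1,R}}$. Normalize $a_{-1,1}=0$; then $|a_{-1,x}|\le\frac18$ for all $x$.

**Deficits.** Let $D_k(R)=\sum_{x\le R}(1-X(v_{k,x}))=R-\delta_k(R)$, $D_k(0)=0$: the total amount by which row $k$'s column edges fall short of full upward current. Its increments lie in $(0,2)$, so $D_k\ge0$ is increasing. By (9), $D_{k+1}(R)-D_k(R)=X(r_{k,R})\in(-m_k,m_k)$ for $R\ge1$. Adding up, for all $R\ge0$,
$$|D_l(R)-D_k(R)|\le\sigma_{\max(k,l)}. \tag{10}$$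

**Raised and lowered.** For $k\ge0$ say that row $k$ is *lowered at* $y$ if $a_{k,y+1}\le a_{k,y}-\varepsilon_{r_{k,y}}$, and *raised at* $y$ if $a_{k,y+1}\ge a_{k,y}+\varepsilon_{r_{k,y}}$. In the warm-up, row $0$ is lowered at every $y\ge4$ and raised nowhere. By (F3) and (9),
$$\text{lowered at }y\Rightarrow D_k(y)-D_{k+1}(y)\ge m_k-\varepsilon,\qquad\text{raised at }y\Rightarrow D_{k+1}(y)-D_k(y)\ge m_k-\varepsilon. \tag{11}$$
Since all tolerances together are at most $\frac18$: if row $k$ is not lowered at any position in $[p,p')$, then $a_{k,p'}\ge a_{k,p}-\frac18$; if it is not raised there, then $a_{k,p'}\le a_{k,p}+\frac18$.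

We now show that $\sup D_0$ can be neither finite nor infinite.

### 5.4. A bounded deficit is impossible

The picture: if almost all column currents are $+1$, the potential must grow by at least about $x$ from each row to the next in far columns. A row whose potential grows to the right is raised, and a raised row $k$ carries current $m_k$; we push this up through all rows without moving to the right, which is absurd since the current at column $x$ is limited by $2x$.

**High rows are never lowered.** Suppose $C:=\sup D_0<\infty$. By (10), $D_k\le C+\sigma_k$, so $D_k(\infty):=\lim D_k$ is finite. By (7) there is $k_0$ with $m_k>C+\sigma_k+1$ for $k\ge k_0$. If row $k\ge k_0$ were lowered at $y$, (11) and $D_{k+1}\ge0$ would give $D_k(y)\ge m_k-\varepsilon>C+\sigma_k$, a contradiction. Put $k_1=k_0+1$.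

**A first raised position.** As $D_{k_1}$ converges, $X(v_{k_1,x})\to1$, so for large $x$, (F3) backwards gives $a_{k_1,x}-a_{k_0,x}>x-\varepsilon$. Row $k_0$ is never lowered, so $a_{k_0,x}\ge a_{k_0,1}-\frac18$, and $a_{k_1,x}\to\infty$. Hence row $k_1$ is raised infinitely often; otherwise it would be bounded above. Choose $x_{k_1}$ where it is raised and $D_{k_1}(\infty)-D_{k_1}(x_{k_1})\le\frac14=:\rho_{k_1}$.

**Climbing.** Let $k\ge k_1$, let row $k$ be raised at $x_k$, and let $D_k(\infty)-D_k(x_k)\le\rho_k\le\frac38$. We look for a raised position $\le x_k$ of row $k+1$. By (11), $D_{k+1}(x_k)\ge D_k(x_k)+m_k-\varepsilon_{r_{k,x_k}}$, while $D_{k+1}(R)<D_k(R)+m_k$ for all $R\ge1$. Hence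
$$D_{k+1}(\infty)-D_{k+1}(x_k)\le\rho_k+\varepsilon_{r_{k,x_k}}\le\tfrac12. \tag{12}$$
So $X(v_{k+1,x_k+1})\ge\frac12$, and (F3) backwards gives $a_{k+1,x_k+1}-a_{k,x_k+1}>x_k+1-\frac18$. Let $q$ be the largest position $\le x_k$ at which row $k+1$ is raised, and $q=0$ if there is none. Take $q<y\le x_k$. Row $k+1$ is not raised in $[y,x_k+1)$, so $a_{k+1,y}\ge a_{k+1,x_k+1}-\frac18$; row $k$ is never lowered, so $a_{k,y}\le a_{k,x_k+1}+\frac18$. Therefore
$$a_{k+1,y}-a_{k,y}\ge x_k+1-\tfrac38\ge y+\varepsilon,$$
and (F3) gives $X(v_{k+1,y})\ge1-\varepsilon_{v_{k+1,y}}$. Summing, $D_{k+1}(x_k)-D_{k+1}(q)\le\sum_y\varepsilon_{v_{k+1,y}}\le\frac18$. If $q=0$, this says $D_{k+1}(x_k)\le\frac18$, whereas $D_{k+1}(x_k)\ge m_k-\varepsilon>1$ because row $k$ is raised at $x_k$; contradiction. So $q\ge1$. Put $x_{k+1}=q\le x_k$. By (12), $D_{k+1}(\infty)-D_{k+1}(x_{k+1})\le\rho_{k+1}:=\rho_k+\varepsilon_{r_{k,x_k}}+\sum_y\varepsilon_{v_{k+1,y}}$. The tolerances added along the way belong to distinct edges, so $\rho_k\le\frac14+\frac18=\frac38$ always, and the induction continues.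

**Contradiction.** For all $k\ge k_1$, since row $k$ is raised at $x_k$,
$$m_k-\varepsilon\le X(r_{k,x_k})=\delta_k(x_k)-\delta_{k+1}(x_k)<2x_k\le2x_{k_1},$$
which is impossible as $m_k\to\infty$. Hence $\sup D_0=\infty$.

### 5.5. An unbounded deficit is impossible: chains of bad positions

Fix an integer $i\ge1$ with
$$a_{0,1}>\Lambda:=-N_i-10,$$
and write $\Omega,G,G',H$ for $\Omega_i,G_i,G_i',H_i$. Call $(k,x)$ **bad** if $1-X(v_{k,x})>\theta_{k,x}$. Since $\varepsilon_{v_{k,x}}\le\theta_{k,x}$, (F3) backwards shows
$$(k,x)\text{ bad}\ \Rightarrow\ a_{k,x}-a_{k-1,x}<\tau_{v_{k,x}}+\varepsilon. \tag{13}$$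
So a bad position in row $0$ has very low potential, about $-N_x$ or less, and a bad position in row $k+1$ is at most about $x$ higher than row $k$ in the same column. Let $\lambda_k(x)=-N_x+k(x+1)+1$. For $k\le i<x$, (6) gives
$$\lambda_k(x)\le-N_x+(x-1)(x+1)+1=-N_x+x^2\le-N_{x-1}-19\le\Lambda. \tag{14}$$

The plan is as follows. A bad $(0,x)$ far to the right makes row $0$ low there, though it is high at column $1$. So row $0$ was lowered somewhere to the left, which transfers a deficit to row $1$; row $1$ then has a bad, hence low, position; and so on, until a row is met that was not lowered. That row is low all the way from column $1$.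

Let $S$ be the set of $x>i$ such that $(0,x)$ is bad and no row $k\ge i$ is lowered at any $y<x$.

**Claim 1.** For $x\in S$ there are $L\in\{0,\dots,i\}$ and $x=x_0\ge x_1\ge\dots\ge x_L\ge1$ with $x_{k+1}\ge x_k-b_k$ such that

* (a) for $k<L$, row $k$ is lowered at some position $<x_k$, and if $y_k$ is the last such position, then $a_{k,y}\le\lambda_k(x)$ for $y_k<y\le x_k$;
* (b) row $L$ is not lowered at any position $<x_L$, and $a_{L,y}\le\lambda_L(x)\le\Lambda$ for $1\le y\le x_L$.

*Proof.* We construct $x_k$ one after the other such that $(k,x_k)$ is bad and $a_{k,x_k}\le\lambda_k(x)-\frac12$. For $k=0$ and $x_0=x$: by (13), $a_{0,x}<a_{-1,x}-N_x+\varepsilon\le-N_x+\frac14\le\lambda_0(x)-\frac12$.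

**When to stop.** Given $x_k$, suppose row $k$ is not lowered at any position $<x_k$. Stop with $L=k$. For $y\le x_k$ we have $a_{k,y}\le a_{k,x_k}+\frac18\le\lambda_k(x)$, and $\lambda_k(x)\le\Lambda$ by (14); this is (b). As $x\in S$ and $x_k\le x$, row $i$ is not lowered before $x_i$, so we stop at the latest at $k=i$.

**Otherwise**, let $y_k$ be the last lowering position $<x_k$. Row $k$ is not lowered in $(y_k,x_k)$, so $a_{k,y}\le a_{k,x_k}+\frac18\le\lambda_k(x)-\frac38$ for $y_k<y\le x_k$, which contains (a). We need a bad $(k+1,x_{k+1})$ with $x_{k+1}\in(y_k,x_k]$ and $x_{k+1}\ge x_k-b_k$. Let $n=x_k-y_k-1$.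

**Short gap, $n\le b_k$.** By (11) at $y_k$, $D_k(y_k)-D_{k+1}(y_k)\ge m_k-\varepsilon_{r_{k,y_k}}$, and $D_k(x_k)-D_{k+1}(x_k)<m_k$. Subtracting,
$$D_{k+1}(x_k)-D_{k+1}(y_k)>D_k(x_k)-D_k(y_k)-\varepsilon_{r_{k,y_k}}\ge\theta_{k,x_k}-\tfrac12\theta_{k,x_k}.$$
Here $D_k(x_k)-D_k(y_k)\ge1-X(v_{k,x_k})>\theta_{k,x_k}$ by badness, and $\varepsilon_{r_{k,y_k}}\le\frac12\theta_{k,x_k}$ by (8), since $y_k<x_k\le y_k+b_k+1$. Among the $n+1\le b_k+1$ positions of $(y_k,x_k]$ there is one, $x_{k+1}$, with $1-X(v_{k+1,x_{k+1}})>\theta_{k,x_k}/(2(b_k+1))$. It satisfies $x_{k+1}\ge y_k+1=x_k-n\ge x_k-b_k$, so $x_k\in[x_{k+1},x_{k+1}+b_k]$ and the bound is $\ge\theta_{k+1,x_{k+1}}$. So $(k+1,x_{k+1})$ is bad.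

**Long gap, $n>b_k$.** Let $p=x_k-b_k>y_k$. We claim that for each $y$ with $p<y<x_k$ some $l\le k$ has $X(v_{l,y})\le-1+\varepsilon$. Otherwise (F3) backwards gives $a_{l,y}-a_{l-1,y}>\tau_{v_{l,y}}-\varepsilon_{v_{l,y}}$ for $0\le l\le k$, and summing,
$$a_{k,y}>a_{-1,y}-N_y+ky-\tfrac18\ge-N_y-\tfrac14 ;$$
but $a_{k,y}\le\lambda_k(x)\le-N_{x-1}-19\le-N_y-19$ by (14) and $y\le x-1$. This proves the claim; for that $l$, the deficit $D_l$ grows by at least $1$ at $y$. There are $b_k-1=(k+1)(2\sigma_{k+1}+1)$ such $y$ and $k+1$ values of $l$, so some $l\le k$ has $D_l(x_k)-D_l(p)\ge2\sigma_{k+1}+1$. By (10) at both ends, $D_{k+1}(x_k)-D_{k+1}(p)\ge1$. Among the $b_k$ positions of $(p,x_k]$ some $x_{k+1}$ has $1-X(v_{k+1,x_{k+1}})\ge1/b_k>\theta_{k+1,x_{k+1}}$. It is bad, and $x_{k+1}>p>y_k$.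

**The potential at the new position.** In both cases $x_{k+1}\in(y_k,x_k]$, and (13) with threshold $x_{k+1}$ gives
$$a_{k+1,x_{k+1}}<a_{k,x_{k+1}}+x_{k+1}+\varepsilon\le\lambda_k(x)-\tfrac38+x+\tfrac18\le\lambda_{k+1}(x)-\tfrac12,$$
since $\lambda_{k+1}(x)=\lambda_k(x)+x+1$. The construction continues. $\square$

For each $x\in S$ fix such a chain and write $L(x)=L$. As at most the steps $b_0,\dots,b_{i-1}$ are made, $x_k\ge x-\Omega$ for all $k\le L$.

### 5.6. Descent on the chain length

The chain of $x$ ends in a row that is low from column $1$ on, while row $0$ is high at column $1$. Between them there is a high row directly below a low one. Along this interface the current is fully downward, which creates new bad positions in row $0$ with a shorter chain.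

**Claim 2.** Every $x\in S$ satisfies $x\le i+L(x)H$.

*Proof.* Suppose not, and choose $x\in S$ with $x>i+L(x)H$ and $L=L(x)$ minimal among such $x$.

**Finding the interface.** For $0\le k\le L$ let $T_k=\sup\{t\ge0:a_{k,y}\le\Lambda\text{ for all }1\le y\le t\}$, possibly $\infty$. Since $a_{0,1}>\Lambda$, $T_0=0$. By Claim 1(b), $T_L\ge x_L\ge1$, so $L\ge1$. Moreover
$$x_L-LG'\ge x-\Omega-LG'>i+LH-\Omega-LG'\ge i>0=T_0,$$
because $LH-\Omega-LG'=(L-1)\Omega+LiG'\ge0$. So there is a largest $l\in\{0,\dots,L-1\}$ with $T_l<x_L-(L-l)G'$. Put $t=x_L-(L-l-1)G'$. Then $T_l<t-G'$. Also $T_{l+1}\ge t$: by maximality of $l$ if $l+1<L$, and by $T_L\ge x_L=t$ if $l+1=L$. So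
$$a_{l+1,y}\le\Lambda\ (1\le y\le t),\qquad a_{l,T_l+1}>\Lambda. \tag{15}$$

**Row $l$ is not lowered at any $y$ with $T_l<y<t$.** Suppose $f$ is the smallest such position. Let $q$ be the largest position $\le T_l$ at which row $l$ is raised, $q=0$ if none. For $q<y\le T_l+1$ there is no raising in $[y,T_l+1)$, so $a_{l,y}\ge a_{l,T_l+1}-\frac18>\Lambda-\frac18$. For $T_l<y\le f$ there is no lowering in $[T_l+1,y)$, so again $a_{l,y}>\Lambda-\frac18$. With (15), for $q<y\le f$,
$$a_{l+1,y}-a_{l,y}-y<\tfrac18-1<-\varepsilon,$$
so $X(v_{l+1,y})\le-1+\varepsilon_{v_{l+1,y}}$, and $D_{l+1}(f)-D_{l+1}(q)\ge2(f-q)-\frac18$. On the other hand $D_l(f)-D_l(q)\le2(f-q)$, and $D_l(f)-D_{l+1}(f)\ge m_l-\varepsilon$ by (11). Combining the three,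
$$D_l(q)-D_{l+1}(q)\ge m_l-\varepsilon-\tfrac18\ge m_l-\tfrac14>0.$$
But the left side is $0$ if $q=0$, and at most $-(m_l-\varepsilon)<0$ if row $l$ is raised at $q$. Contradiction.

**A new bad position in row $0$.** Now $a_{l,y}\ge a_{l,T_l+1}-\frac18>\Lambda-\frac18$ for all $T_l<y\le t$, so as before $X(v_{l+1,y})\le-1+\varepsilon$ for these $y$. As $t-G\ge t-G'>T_l$, we get $D_{l+1}(t)-D_{l+1}(t-G)\ge2G-\frac18$. By (10) and $l+1\le L\le i$,
$$D_0(t)-D_0(t-G)\ge2G-\tfrac18-2\sigma_i=G+2-\tfrac18>G.$$
So some $x'\in(t-G,t]$ has $1-X(v_{0,x'})>1>\theta_{0,x'}$: $(0,x')$ is bad. Moreover $x'\le t\le x_L\le x$, and since $(L-l-1)G'+G\le(L-l)G'\le iG'$,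
$$x'>x_L-(L-l-1)G'-G\ge x-\Omega-iG'\ge x-H>i+(L-1)H\ge i.$$
No row $k\ge i$ is lowered before $x$, hence none before $x'$. So $x'\in S$. Let $L'=L(x')$, with chain $x'_0\ge x'_1\ge\cdots$.

**The chain of $x'$ is shorter.** Suppose $L'\ge l$. Then $x'_l\ge x'-\Omega>t-G-\Omega=t-G'>T_l$, so $T_l+1\le x'_l\le t$. If $l<L'$, the last lowering position $y'_l<x'_l$ of row $l$ is $<t$, hence $\le T_l$ by what we proved above; so Claim 1(a) applies at $T_l+1\in(y'_l,x'_l]$ and with (14) gives $a_{l,T_l+1}\le\lambda_l(x')\le\Lambda$. If $l=L'$, Claim 1(b) gives the same. Both contradict (15). Hence $L'<l\le L-1$, and $x'>i+(L-1)H\ge i+L'H$. This contradicts the minimality of $L$. $\square$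

**The deficit is bounded.** Suppose there is a bad $(0,x)$ with $x>i+iH$, and let $x^*$ be the smallest such $x$. For $y<x^*$, the columns up to $i+iH$ contribute less than $2$ each to $D_0(y)$, and the other ones are not bad, so
$$D_0(y)\le2i(1+H)+\sum_x\theta_{0,x}=2i(1+H)+\tfrac14 .$$
For $k\ge i$, (10) and (7) give $D_k(y)\le2i(1+H)+\frac14+\sigma_k<m_k-1$, so by (11) row $k$ is not lowered at $y$. Thus $x^*\in S$, and Claim 2 gives $x^*\le i+L(x^*)H\le i+iH$, a contradiction. So no $(0,x)$ with $x>i+iH$ is bad, and the same estimate, now for all $y$, shows $\sup D_0\le2i(1+H)+\frac14<\infty$.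

This contradicts Section 5.4 and proves Proposition 5. $\square$

## 6. The counterexample and its completeness

*Proof of Theorem 1.* Take the grid network with the tolerances (8).

**Choice of lengths and weights.** Choose $w_e\in(0,1]$ with $3c_e\sqrt{w_e}\le\frac12\varepsilon_e^2$ and put $\ell_e=2+w_e^{-1/2}$. Build $(M,h)$ and $\eta$ as in Section 4. For each vertex $P$ choose $\kappa_P>0$ with $\kappa_P\le w_e$ and $\kappa_P|\Sigma_P|_h\le\frac14\varepsilon_e^2$ for all edges $e$ at $P$. Choose a smooth $w>0$ on $M$ with $w=\kappa_P$ on $\Sigma_P$, $w\le w_e$ on $C_e$, and $w=w_e$ on $\{1\le s\le\ell_e-1\}\subset C_e$. The two pieces of $D_e$ contribute at most $\frac12\varepsilon_e^2$, so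
$$\int_{D_e}w\le c_e\ell_ew_e+\tfrac12\varepsilon_e^2=c_e(2w_e+\sqrt{w_e})+\tfrac12\varepsilon_e^2\le3c_e\sqrt{w_e}+\tfrac12\varepsilon_e^2\le\varepsilon_e^2 .$$
Let $g=wh$ and $\mu=w^{-1/2}$. By Corollary 4 a global minimal section would give a threshold flow, which Proposition 5 excludes. So $\pi$ has no global minimal section.

**$(M,g)$ is complete.** A curve that passes from one vertex piece to a different one crosses a whole cylinder $C_e$, at $g$-length at least $\sqrt{w_e}(\ell_e-2)=1$. So a curve of $g$-length at most $T$ starting in $\Sigma_P$ meets only pieces at graph distance at most $T$ from $P$, and stays in the union of these pieces and the cylinders attached to them. As the graph is locally finite, this union is compact. Hence $g$-balls about a point of $\Sigma_P$ are relatively compact, and $(M,g)$ is complete by Hopf–Rinow.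

**$\mathbb E$ is complete.** Consider a unit-speed curve $(x(\cdot),t(\cdot))$ in $\mathbb E$ of length at most $T$ from a fixed point. Its projection has $|x'|_g\le1$, so it stays in a compact set of $M$ depending on $T$; there $\mu\ge\alpha>0$ and $|\eta|_g\le\beta$. From $\mu|t'-\eta(x')|\le1$ we get $|t'|\le|t'-\eta(x')|+|\eta(x')|\le\alpha^{-1}+\beta$, so $t$ stays bounded too. Bounded sets in $\mathbb E$ are relatively compact, and $\mathbb E$ is complete by Hopf–Rinow. $\blacksquare$

## 7. Variants contained in the argument

**Completeness and vanishing bundle curvature.** In Theorem 1 the base and the total space are complete and the horizontal distribution is integrable; locally $\eta=df$, and with $t-f$ as new fiber coordinate the metric is $g+\mu^2dt^2$, so $\mathbb E$ is locally a warped product $M\times_\mu\mathbb R$. Neither completeness nor vanishing bundle curvature rescues the conjecture.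

**Robustness.** Keep $(M,h,\eta)$ and $w$ from Section 6. For every smooth $w'$ with $0<w'\le w$, the Killing submersion with data $g'=w'h$, $\mu'=(w')^{-1/2}$ and the same $\eta$ has no global minimal section. Indeed $w$ entered the non-existence argument only through $\int_{D_e}w\le\varepsilon_e^2$, and this holds for $w'$ too. Completeness of $g'$ is not asserted.

**General criterion.** Let $\Gamma$ be any infinite, connected, locally finite simple graph with all degrees at least $2$, with capacities, thresholds and tolerances for which (F1)–(F3) have no solution. Then there is a Killing submersion over a non-compact surface without global minimal sections. This is Section 4: build $(M,h,\eta)$, choose a smooth $w>0$ with $\int_{D_e}w\le\varepsilon_e^2$ for all $e$, and apply Corollary 4.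

**Topology of the base.** The surface $M$ of Section 6 has infinite genus: the four pieces and four cylinders around a unit square of the grid form a torus with holes, and the grid contains infinitely many disjoint unit squares. No claim is made here about bases of finite topology, such as simply connected ones.
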